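\title{Low-diameter decomposition in $O(\log n/\epsilon)$ CONGEST rounds\\ with high probability}

\begin{abstract}
An $(\epsilon,D)$ low-diameter decomposition of an $n$-vertex graph leaves at most $\epsilon n$ vertices unclustered and partitions the others into pairwise non-adjacent clusters of diameter at most $D$. We give a randomized algorithm in the $\mathsf{CONGEST}$ model that terminates within $O(\log n/\epsilon)$ rounds, always outputs pairwise non-adjacent clusters of strong diameter $O(\log n/\epsilon)$, and leaves at most $\epsilon n$ vertices unclustered with probability at least $1-n^{-c}$, for any prescribed constant $c$. This answers a question of Chang and Li affirmatively. For $n^{-1+\Omega(1)}\le\epsilon\le 1/26$ both bounds (the round bound for $c\ge2$) are optimal up to constant factors, even for weak diameter and unbounded messages. The algorithm runs $\Theta(\log n)$ independent random-shift clusterings in parallel, at one bit per clustering per message. Regions covering almost all dense parts of the graph each select a good clustering by a sampled count. In sparse parts a single clustering already has the required concentration.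
\end{abstract}

\section{Introduction}

\subsection{The decomposition and the question}

How well can a graph be broken into pieces of small diameter if only an $\epsilon$-fraction of its vertices may be thrown away? Let $G$ be a graph on $n$ vertices, $\epsilon\in(0,1)$ and $D\ge0$. An \emph{$(\epsilon,D)$ low-diameter decomposition} of $G$ consists of a set $U\subseteq V(G)$ of \emph{unclustered} vertices and a partition of $V(G)\setminus U$ into \emph{clusters} such that
\begin{itemize}
\item[(i)] there is no edge of $G$ between two distinct clusters;
\item[(ii)] each cluster has diameter at most $D$;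
\item[(iii)] $|U|\le\epsilon|V(G)|$.
\end{itemize}
A cluster $C$ has \emph{strong} diameter at most $D$ if any two of its vertices are at distance at most $D$ in the induced subgraph $G[C]$, and \emph{weak} diameter at most $D$ if they are at distance at most $D$ in $G$. If all strong diameters are finite, then the clusters are connected, and by (i) they are exactly the components of $G-U$.

Throughout, $\log=\log_2$. The natural value of $D$ is of order $\log n/\epsilon$, as \emph{ball growing} shows. Start at any vertex and grow a ball $B_0\subset B_1\subset\cdots$ until the next layer has at most $\epsilon|B_r|$ vertices. As long as this fails, the ball grows by a factor more than $1+\epsilon$, so $(1+\epsilon)^r\le n$ and hence $r\le\log n/\log(1+\epsilon)\le\log n/\epsilon$. Make $B_r$ a cluster, delete the next layer, and repeat in the rest of the graph. Each deleted layer is charged to its own ball, so at most $\epsilon n$ vertices are deleted, and every cluster has strong diameter at most $2\log n/\epsilon$.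

This procedure is sequential. We ask for the same decomposition when $G$ is itself the communication network. In the $\mathsf{CONGEST}$ model computation proceeds in synchronous rounds. In each round every vertex receives the messages sent by its neighbors, performs arbitrary local computation, and sends a message of $O(\log n)$ bits to each neighbor. Every vertex has a unique identifier (ID) of $O(\log n)$ bits and private random bits. All vertices know $\epsilon$, which may depend on $n$, and a number $\tilde n$ with $n\le\tilde n\le n^{c_0}$ for a constant $c_0\ge1$. At the end each vertex outputs either that it is unclustered or a cluster label, and a cluster is the set of vertices with the same label. The $\mathsf{LOCAL}$ model is the same without a bound on message sizes. An event holds \emph{with high probability} if, for an arbitrary prescribed constant $c>0$, it has probability at least $1-n^{-c}$; constants in $O(\cdot)$ may depend on $c$.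

In $\mathsf{LOCAL}$, an $(\epsilon,O(\log n/\epsilon))$ decomposition, with the diameter bound for weak diameter, is known to be computable in $O(\log^3(1/\epsilon)\log n/\epsilon)$ rounds with high probability. Chang and Li \cite{CL23} ask for the natural bound in every respect: an $O(\log n/\epsilon)$-round $\mathsf{CONGEST}$ algorithm whose clusters have strong diameter $O(\log n/\epsilon)$ and for which $|U|\le\epsilon n$ holds with high probability. The last requirement is the crux. As Section~\ref{sec:idea} shows, a standard random-shift clustering has small loss in expectation, but on some graphs the loss is all or nothing.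

\subsection{Results}

We fix some conventions. We take $\tilde n$ to be an integer (replace it by $\lfloor\tilde n\rfloor$) and put
\[
L=\max\{1,\lceil\log\tilde n\rceil\}.
\]
For $n\ge2$ we have $n\le\tilde n\le2^L$ and $L\le c_0\log n+1\le2c_0\log n$. IDs are distinct nonnegative integers below $2^{c_1L}$, written with exactly $c_1L$ bits, where $c_1$ is an integer constant known to the algorithm. A message sent in round $r$ is read at the start of round $r+1$. In one initial round neighbors exchange IDs. Every step of our algorithm lasts a number of rounds that is a fixed function of $(\tilde n,\epsilon,\lambda,c_1)$, where $\lambda$ is the parameter introduced next. So all vertices follow a common schedule. Only finitely many fair random bits are used.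

The parameter $\lambda$ of the main theorem controls both the message size and the failure probability.

\begin{theorem}\label{thm:main}
Let $\lambda\ge\max\{L,8\}$ be an integer known to all vertices. There is a randomized synchronous algorithm with $O(\lambda)$-bit messages such that, for every graph $G$ on $n\ge2$ vertices and every $\epsilon\in(0,1)$:
\begin{itemize}
\item[(1)] it always terminates within $O(\lambda/\epsilon)$ rounds;
\item[(2)] always, there is no edge between distinct clusters, and every cluster has strong diameter at most $4096(L+4)/\epsilon$;
\item[(3)] with probability at least $1-e^{-\lambda}$, at most $\epsilon n$ vertices are unclustered.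
\end{itemize}
The hidden constants depend only on $c_1$.
\end{theorem}

\begin{corollary}\label{cor:congest}
For every $c>0$ there are $\alpha=\alpha(c,c_0,c_1)$, $\beta=4096(c_0+5)$ and a randomized $\mathsf{CONGEST}$ algorithm with the following properties for every $n$-vertex graph $G$ and every $\epsilon\in(0,1)$. It terminates within $\alpha\log n/\epsilon$ rounds. It always outputs pairwise non-adjacent clusters of strong diameter at most $\beta\log n/\epsilon$. With probability at least $1-n^{-c}$ it leaves at most $\epsilon n$ vertices unclustered.
\end{corollary}

Thus the algorithm asked for exists, and its diameter bound does not even depend on $c$. The next theorem shows that, in a wide range of $\epsilon$, nothing but constants can be gained.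

\begin{theorem}\label{thm:lower}
Let $8/n\le\epsilon\le1/26$.
\begin{itemize}
\item[(a)] There is an $n$-vertex graph $G_0$ in which every $(\epsilon,D)$ low-diameter decomposition, even with weak diameter, has $D\ge\frac{\log(\epsilon n)}{78\epsilon}-\frac12$.
\item[(b)] Let $\mathcal A$ be a randomized $\mathsf{LOCAL}$ algorithm (it may know $n$ exactly and use shared randomness) that stops within $T$ rounds on all $n$-vertex graphs. Suppose that on every $n$-vertex graph, with probability at least $1-n^{-2}$, its output satisfies (i) and (iii) and all clusters have finite weak diameter. Then $T\ge\frac{\log(\epsilon n)}{156\epsilon}-\frac54$.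
\end{itemize}
\end{theorem}

If $n^{-1+\eta}\le\epsilon\le1/26$ for a fixed $\eta>0$, then $\log(\epsilon n)\ge\eta\log n$. So for large $n$ the diameter bound of Corollary~\ref{cor:congest}, and for $c\ge2$ also its round bound, are tight up to constant factors, even in $\mathsf{LOCAL}$. In the other extreme, $\epsilon<1/n$, condition (iii) forces $U=\emptyset$, each component can be taken as a cluster, and the diameters are at most $n-1<1/\epsilon$. Some lower bound on $\epsilon$ is therefore needed for the logarithmic factor.

Section~\ref{sec:idea} explains the idea on two extreme graphs and outlines the algorithm. Section~\ref{sec:tools} collects tools. Sections \ref{sec:shift}--\ref{sec:phase} build one phase of the algorithm, Section~\ref{sec:main} combines the phases, and Section~\ref{sec:lower} proves the lower bounds.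

\section{Two extreme graphs, and the plan}\label{sec:idea}

Random shifts replace sequential ball growing by simultaneous growth. Fix a small $\gamma\in(0,1)$ and $q=1-\gamma$, and let every vertex $x$ draw an independent \emph{head start} $\xi_x$ with $\Pr[\xi_x\ge k]=q^k$ for every integer $k\ge0$. Vertex $u$ is a \emph{root} if $\xi_u\ge\xi_x-d(x,u)$ for all $x$. Any other vertex $u$ joins, along a shortest path, the cell of a root $x$ maximizing $\xi_x-d(x,u)$. A vertex is \emph{boundary} if it has a neighbor in another cell; deleting boundary vertices separates the cells.

\subsection{The complete graph: selection is needed}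

Let $G=K_n$ with $n\ge2$, and let the \emph{gap} be the difference between the largest and the second largest head start (so it is $0$ if the maximum is attained twice). A vertex is a root if and only if its head start is at least the maximum minus $1$. If the gap is at least $2$, there is one root and one cell, and nothing has to be deleted. If the gap is at most $1$, there are at least two cells, so every vertex is boundary. The clustering is either perfect or worthless.

How often is it worthless? Let $M_{-x}=\max_{x'\ne x}\xi_{x'}\ge0$, which is independent of $\xi_x$. For fixed $j\ge1$ the events $\{\xi_x\ge M_{-x}+j\}$, $x\in V(G)$, are disjoint with union $\{\mathrm{gap}\ge j\}$, and $\Pr[\xi_x\ge M_{-x}+j]=q^j\Pr[\xi_x\ge M_{-x}]$. Summing over $x$ gives $\Pr[\mathrm{gap}\ge2]=q\Pr[\mathrm{gap}\ge1]$. Also $\Pr[\mathrm{gap}\ge1]=q\sum_x\Pr[\xi_x\ge M_{-x}]\ge q$, because the events $\{\xi_x\ge M_{-x}\}$ cover the probability space. Hence $q^2\le\Pr[\mathrm{gap}\ge2]\le q$, and therefore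
\[
\gamma\le\Pr[\text{worthless}]\le2\gamma .
\]
A small expected loss is thus compatible with losing everything with probability at least $\gamma$, which for constant $\gamma$ is far more than $n^{-c}$.

Independent repetition helps. With $K$ copies of the clustering, all of them are worthless with probability at most $(2\gamma)^K$, which is at most $n^{-c}$ for some $K=\Theta(\log n)$ when $\gamma\le1/4$. In a copy, a vertex only needs to signal the moment at which growth reaches it, and this is one bit per round. So $\Theta(\log n)$ copies fit into $O(\log n)$-bit messages. One coordinating vertex then finds out which copy is perfect and announces it.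

\subsection{A perfect matching: concentration suffices}

Let $G$ consist of $n/2$ disjoint edges. Each edge is a $K_2$ and is worthless with probability $p\in[\gamma,2\gamma]$, independently of the others. By Hoeffding's inequality, for $\delta>0$, more than a fraction $p+\delta$ of the edges are worthless with probability at most $e^{-\delta^2n}$. A single copy is good for all but a small fraction of the graph, with no coordination at all.

\subsection{The plan}

A general graph mixes both situations, and they are not separate components. A coordinator needs a tree through which it counts and announces, and each tree through a vertex costs one bit of each of that vertex's messages. With messages of $O(\lambda)$ bits a vertex can serve only $O(\lambda)$ coordinators. We therefore use a random set of about $C\lambda$ coordinators for a large constant $C$. Such a set may miss any particular part of the graph that contains a $1/\Theta(\lambda)$ fraction of all vertices. But there are only $O(\lambda)$ disjoint parts of this size, hence only $2^{O(\lambda)}$ unions of them. A union bound shows that the missed parts together contain only a small constant fraction of all vertices, except with probability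 $e^{-\Omega(\lambda)}$. This is enough, since a small constant fraction of the vertices may be postponed. In the remaining, sparse parts every ball of the relevant radius contains at most a $1/\Theta(\lambda)$ fraction of the vertices. There the outcomes are only weakly dependent, and a single copy is concentrated, as in the matching.

The algorithm consists of phases. A phase with parameter $\theta$ acts on the set $A$ of vertices still \emph{alive}, $|A|=N$, and costs $O(\lambda/\theta)$ rounds.
\begin{itemize}
\item \emph{Stage A.} Highly ranked vertices become centers and carve out regions. Deleting a few vertices separates the regions from each other and from the remaining \emph{outer} vertices.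
\item \emph{Stage B.} $K=\Theta(\lambda)$ random-shift clusterings of the remaining graph run in parallel.
\item \emph{Stage C.} The center of each region selects a copy; outer vertices use copy $1$.
\item \emph{Stage D.} Cells that lose at most a $\theta/2$ fraction of their vertices are accepted. The others are not deleted: they stay alive for the next phase.
\end{itemize}
A phase always deletes at most $\theta N$ vertices, and with probability $1-O(e^{-2\lambda})$ at most $N/2$ vertices stay alive. So the alive set halves in each phase, and we let $\theta$ grow from about $\epsilon/4$ by a factor $2$ in every second phase. The growth rate per phase, $\sqrt2$ on average, lies strictly between $1$ and $2$. Because it exceeds $1$, the total time $\sum_iO(\lambda/\theta_i)$ is $O(\lambda/\epsilon)$. Because it is less than $2$, the total loss $\sum_i\theta_i2^{-i}n$ is $O(\epsilon n)$.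

\section{Tools}\label{sec:tools}

For a graph $X$ let $d_X$ be its distance function ($\infty$ between components) and $B_X(u,r)$ the ball of radius $r$ around $u$.

\subsection{Probability}

We use two standard inequalities.
\begin{itemize}
\item \emph{Hoeffding} \cite{Hoeffding}. If $X_1,\dots,X_k\in[0,1]$ are independent and $X=\sum_iX_i$, then $\mathbb E e^{x(X-\mathbb EX)}\le e^{x^2k/8}$ for all real $x$. Consequently $\Pr[X-\mathbb EX\ge t]$ and $\Pr[X-\mathbb EX\le-t]$ are both at most $e^{-2t^2/k}$ for $t\ge 0$.
\item \emph{Bernstein}. If $X$ is a sum of independent Bernoulli variables and $\nu=\mathbb EX$, then $\Pr[|X-\nu|\ge t]\le2\exp\bigl(-t^2/(2\nu+2t/3)\bigr)$ for $t>0$.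
\end{itemize}

\begin{lemma}[bounded dependence; cf.\ \cite{Janson}]\label{lem:dep}
Let $I$ be a finite nonempty set and let $Z_u\in[0,1]$ for $u\in I$. Suppose that $I$ is a disjoint union of nonempty sets $I_1,\dots,I_\chi$ such that $(Z_u)_{u\in I_k}$ is independent for each $k$. Then, for $t\ge0$, $\Pr[\sum_{u\in I}(Z_u-\mathbb EZ_u)\ge t]\le\exp\bigl(-2t^2/(\chi|I|)\bigr)$.
\end{lemma}

\begin{proof}
Let $X_k=\sum_{u\in I_k}(Z_u-\mathbb EZ_u)$, $S=\sum_k\sqrt{|I_k|}$ and $w_k=\sqrt{|I_k|}/S$. The weights $w_k$ sum to $1$, and $S^2\le\chi|I|$ by the Cauchy--Schwarz inequality. For real $x$, convexity of $\exp$ and Hoeffding's bound give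
\[
\mathbb E e^{x\sum_kX_k}\le\sum_kw_k\,\mathbb Ee^{xX_k/w_k}\le\sum_kw_k\,e^{x^2|I_k|/(8w_k^2)}=e^{x^2S^2/8}\le e^{x^2\chi|I|/8}.
\]
Markov's inequality with $x=4t/(\chi|I|)$ gives the bound $e^{x^2\chi|I|/8-xt}=e^{-2t^2/(\chi|I|)}$.
\end{proof}

\subsection{Communication}

Here $\Gamma$ is the graph along whose edges messages travel. All three primitives are pipelines. The first runs many trees in parallel at one bit per tree per round.

\begin{lemma}[parallel trees]\label{lem:trees}
Let $\mathcal T$ be a family of rooted trees that are subgraphs of $\Gamma$, with every vertex in at most $\kappa$ of them. Suppose there are labels $\ell_T(u)\in\{0,\dots,h\}$ with $\ell_T(\mathrm{child})=\ell_T(\mathrm{parent})+1$. Suppose each vertex $u$ has assigned distinct \emph{slots} in $\{1,\dots,\kappa\}$ to its trees and knows, for each of its trees $T$, the label $\ell_T(u)$, its parent and children in $T$, and the slots that these assigned to $T$. Then, with $\kappa$-bit messages and simultaneously for all $T\in\mathcal T$: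
\begin{itemize}
\item \emph{Broadcast:} if each root holds a $p$-bit string, all vertices of its tree learn it within $h+p$ rounds.
\item \emph{Sum:} if each $u\in T$ holds integers $x_T^1(u),\dots,x_T^k(u)\ge0$, the root learns $\sum_{u\in T}x_T^i(u)\bmod2^b$ for all $i\le k$ within $h+kb$ rounds.
\end{itemize}
\end{lemma}

\begin{proof}
In each round every vertex sends one $\kappa$-bit vector to all its neighbors; the entry in its slot for $T$ is its bit for $T$.

Broadcast: in round $\ell_T(u)+i$ vertex $u$ writes bit $i$ of the string of $T$. A non-root vertex has it by then, since its parent sent it in round $\ell_T(u)-1+i$.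

Sum: let $S^i(u)$ be the sum of $x_T^i$ over the subtree of $u$, and let $\omega(u)$ be the concatenation over $i=1,\dots,k$ of the $b$ lowest bits of $S^i(u)$, least significant bit first. The lowest $j$ bits of a sum are determined by the lowest $j$ bits of the summands. So bit $i$ of $\omega(u)$ is determined by the inputs of $u$ and bits $1,\dots,i$ of the strings of its children. Vertex $u$ writes bit $i$ of $\omega(u)$ in round $h-\ell_T(u)+i$; its children sent their bits $1,\dots,i$ in rounds at most $h-\ell_T(u)-1+i$. The root knows its whole string by round $h+kb$.
\end{proof}

The second primitive spreads large keys. A vertex cannot learn all keys near it, but a key can be kept from it only by many larger ones.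

\begin{lemma}[key pipelining]\label{lem:keys}
Let each vertex have a distinct key. In every round each vertex sends to all neighbors the largest key that it knows and has not yet sent (if any). After $h+\sigma$ rounds, for every vertex $v$ and every key $x$ of a vertex in $B_\Gamma(v,h)$, the vertex $v$ knows $x$ or knows at least $\sigma$ keys larger than $x$.
\end{lemma}

\begin{proof}
Let $u_0,\dots,u_d=v$ be a shortest path from the owner $u_0$ of $x$; the case $d=0$ is trivial, so $1\le d\le h$. Let $P(i,k)$ be the statement that by the end of round $i+k$, $u_i$ has sent $x$ or at least $k$ keys larger than $x$. We prove $P(i,k)$ by induction on $i$, and for fixed $i$ by induction on $k$. The statement $P(i,0)$ is trivial.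

Let $k\ge1$. At the start of round $i+k$, $u_i$ knows $x$ or at least $k$ larger keys: for $i=0$ it owns $x$, and for $i\ge1$ this follows from $P(i-1,k)$. By $P(i,k-1)$, at this time either the event in $P(i,k)$ has already occurred, or $x$ is unsent and exactly $k-1$ larger keys have been sent. In the latter case $u_i$ knows an unsent key that is at least $x$. So in round $i+k$ it sends $x$ or a new larger key, which proves $P(i,k)$. Now $P(d-1,\sigma)$ gives the lemma.
\end{proof}

The third primitive lets every vertex learn all nearby members of a set $Z$, provided that there are few of them. Closer members are sent first, so no relevant message waits for long.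

\begin{lemma}[source detection; cf.\ \cite{LenzenPeleg}]\label{lem:sources}
Let $Z\subseteq V(\Gamma)$, where each vertex knows whether it is in $Z$. Let $\mathcal L_u=\{(d_\Gamma(u,z),z):z\in Z\cap B_\Gamma(u,h)\}$, ordered lexicographically by (distance, ID), and suppose $|\mathcal L_u|\le\sigma$ for all $u$. In $h+\sigma+1$ rounds, with messages of the form (number $\le h$, ID), every vertex $v$ learns $\mathcal L_v$ and the lists $\mathcal L_u$ of all its neighbors $u$.
\end{lemma}

\begin{proof}
Vertex $u$ keeps estimates $e_u(z)$, initially $0$ if $z=u\in Z$ and $\infty$ otherwise. In each round it first processes the received pairs: on $(d,z)$ with $d+1\le h$ it replaces $e_u(z)$ by $\min\{e_u(z),d+1\}$. Then it sends the smallest pair $(e_u(z),z)$ with finite $e_u(z)$ that it has not sent before (if any). Estimates never increase, and always $e_u(z)\ge d_\Gamma(u,z)$.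

\emph{Claim: if $(d,z)$ is the $k$-th element of $\mathcal L_u$, then $u$ sends $(d,z)$ in a round $\le d+k$.} We use induction on $d+k$.

First, $e_u(z)=d$ when $u$ sends in round $d+k$. This is clear if $d=0$. Otherwise take a neighbor $w$ of $u$ with $d_\Gamma(w,z)=d-1$, and let $k'$ be the position of $(d-1,z)$ in $\mathcal L_w$. Each $(d',z')<(d-1,z)$ in $\mathcal L_w$ satisfies $(d_\Gamma(u,z'),z')\le(d'+1,z')<(d,z)$, so it yields an element of $\mathcal L_u$ before $(d,z)$. Different $z'$ yield different elements, so $k'\le k$. By induction $w$ sent $(d-1,z)$ by round $d+k-1$.

Second, the elements $(d_j,z_j)$, $j<k$, of $\mathcal L_u$ have $d_j+j\le d+k-1$. By induction they were sent before round $d+k$, so $e_u(z_j)=d_j$ by then. If a current pair $(e_u(z'),z')$ is smaller than $(d,z)$, then so is $(d_\Gamma(u,z'),z')$. Thus $z'=z_j$ for some $j<k$, and this pair was already sent. Hence $(d,z)$ is sent in round $d+k$ unless it was sent earlier. This proves the claim.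

After $h+\sigma$ rounds $u$ has sent all of $\mathcal L_u$. Any pair $(e,z)$ ever sent by $u$ has $d_\Gamma(u,z)\le e\le h$. So $\mathcal L_u$ is recovered, by $u$ and by its neighbors, by keeping for each $z$ the smallest value sent by $u$.
\end{proof}

\section{Random-shift clustering}\label{sec:shift}

From now until the end of Section~\ref{sec:phase} we fix an integer $\lambda\ge\max\{L,8\}$ and a parameter $\theta$ that is an integer power of two with $1/(8\tilde n)\le\theta\le1$, and put
\[
\delta=\tfrac1{16},\qquad\gamma=\tfrac\theta{256},\qquad q=1-\gamma,\qquad\Lambda=\frac{L+4}\gamma .
\]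
Note that $\Lambda$ is an integer. In this section $H$ is any graph on at most $2^L$ vertices with distinct IDs.

\subsection{One copy}

Let $\xi_x$, $x\in V(H)$, be independent nonnegative integers with $\Pr[\xi_x\ge k]=q^k$ for every integer $k\ge0$. To keep the schedule finite we truncate: vertex $x$ samples $\min\{\xi_x,\Lambda\}$ using at most $\Lambda$ Bernoulli$(\gamma)$ trials (finitely many fair bits, as $\gamma$ is a power of two) and takes the \emph{delay} $\Delta_x=\Lambda-\min\{\xi_x,\Lambda\}\in\{0,\dots,\Lambda\}$. The \emph{arrival time} at $u$ is
\[
a(u)=\min_x\bigl(\Delta_x+d_H(x,u)\bigr)\in[0,\Delta_u].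
\]
If $a(u)=\Delta_u$, then $u$ is a \emph{root}. Otherwise the \emph{parent} of $u$ is its smallest-ID $H$-neighbor $w$ with $a(w)=a(u)-1$.

\begin{lemma}\label{lem:forest}
\begin{itemize}
\item[(a)] $|a(y)-a(y')|\le1$ for adjacent $y,y'$.
\item[(b)] Every non-root has a parent, and $a(u)=\min\{\Delta_u,1+\min_wa(w)\}$ for every $u$, where $w$ runs over the neighbors of $u$ (the minimum of the empty set being $\infty$).
\item[(c)] The parents define a spanning forest of $H$ rooted at the roots. If $o(u)$ is the root of the tree of $u$, the tree path from $o(u)$ to $u$ has $a(u)-\Delta_{o(u)}\le\Lambda$ edges. In particular $\Delta_{o(u)}+d_H(o(u),u)\le a(u)$.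
\end{itemize}
\end{lemma}

\begin{proof}
(a) is immediate from the definition, and gives $a(u)\le1+a(w)$ for every neighbor $w$ of $u$. (b) If $u$ is not a root, a minimizer $x$ for $a(u)$ differs from $u$. The predecessor $w$ of $u$ on a shortest path from $x$ has $a(w)\le\Delta_x+d_H(x,u)-1=a(u)-1$, with equality by (a). So $u$ has a parent and $a(u)=1+a(w)$; for a root, $a(u)=\Delta_u$. Since always $a(u)\le\Delta_u$ and $a(u)\le1+\min_wa(w)$, the formula follows. (c) Arrival times drop by exactly $1$ towards the parent, so following parents ends at a root $o$, where $a(o)=\Delta_o$.
\end{proof}

The vertex sets of the trees are called \emph{cells}. A vertex is \emph{boundary} if it has an $H$-neighbor in another cell. Deleting just the boundary vertices would separate the cells, but it could also cut surviving vertices off from their root and destroy the strong diameter bound. So we delete descendants too: a vertex is \emph{shell} if it or one of its ancestors is boundary, and \emph{core} otherwise. The core of a cell is closed under taking parents, so it is empty or contains the root and is spanned by a tree of depth at most $\Lambda$. A cell $C$ is \emph{good} if it has at most $\theta|C|/2$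 shell vertices, and \emph{bad} otherwise. The larger deleted set costs nothing in the analysis, because the near-tie that makes a vertex boundary is inherited by all its descendants.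

\begin{lemma}\label{lem:bad}
Let $P$ be a union of components of $H$. The expected number of vertices of $P$ lying in bad cells is at most $\delta|P|$.
\end{lemma}

\begin{proof}
For $u\in P$ and $x$ in the component of $u$, let $Y_x=\xi_x-d_H(x,u)$ and $M=\max_xY_x$. Let $E_u$ be the event that at least two vertices $x$ have $Y_x\ge M-2$.

\emph{Step 1: $\Pr[E_u]\le3\gamma$.} If the component of $u$ is a single vertex, then $E_u=\emptyset$. Otherwise let $M_{-x}=\max_{x'\ne x}Y_{x'}$, which is independent of $\xi_x$. For every integer $k$, $\Pr[\xi_x\ge k+3]\ge q^3\Pr[\xi_x\ge k]$: this is an equality for $k\ge0$, and for $k<0$ the left side is at least $q^3$. So $\Pr[Y_x\ge M_{-x}+3]\ge q^3\Pr[Y_x\ge M_{-x}]$. As for the complete graph in Section~\ref{sec:idea}, the events $\{Y_x\ge M_{-x}+3\}$ are pairwise disjoint and contained in the complement of $E_u$, and the events $\{Y_x\ge M_{-x}\}$ cover the probability space. Summing over $x$ gives $1-\Pr[E_u]\ge q^3\ge1-3\gamma$.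

\emph{Step 2: truncation.} Let $\mathrm{Tr}$ be the event that $\xi_x>\Lambda$ for some $x\in P$. Then $\Pr[\mathrm{Tr}]\le2^Lq^{\Lambda}\le2^Le^{-\gamma\Lambda}=2^Le^{-L-4}\le e^{-4}<1/32$.

\emph{Step 3: if $\mathrm{Tr}$ does not occur and $u\in P$ is shell, then $E_u$ occurs.} Without truncation, $\Delta_x+d_H(x,u)=\Lambda-Y_x$ for all $x$ in the component of $u$, and $a(u)=\Lambda-M$. By Lemma~\ref{lem:forest}(c), $Y_{o(u)}=M$. Let $y$ be a boundary vertex that is $u$ or an ancestor of $u$, and let $y'$ be a neighbor of $y$ in another cell, with root $x'=o(y')\ne o(u)$. Since $d_H(y,u)\le a(u)-a(y)$ along the tree, and by Lemma~\ref{lem:forest}(c) at $y'$ and (a),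
\[
\Delta_{x'}+d_H(x',u)\le a(y')+1+d_H(y,u)\le a(y)+2+\bigl(a(u)-a(y)\bigr)=a(u)+2 ,
\]
that is, $Y_{x'}\ge M-2$. Both $o(u)$ and $x'$ witness $E_u$.

\emph{Step 4.} Cells meeting $P$ lie inside $P$, and a bad cell has fewer than $\frac2\theta$ times as many vertices as it has shell vertices. By Step 3 the number of vertices of $P$ in bad cells is at most $|P|\mathbf 1_{\mathrm{Tr}}+\frac2\theta\sum_{u\in P}\mathbf 1_{E_u}$. Its expectation is at most $|P|\bigl(\frac1{32}+\frac2\theta\cdot3\gamma\bigr)=|P|\bigl(\frac8{256}+\frac6{256}\bigr)\le\delta|P|$.
\end{proof}

\subsection{Many copies at one bit each (Stage B)}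

Suppose that every vertex of $H$ knows its $H$-neighbors and their IDs. We run $K$ copies, indexed by $j=1,\dots,K$, with independent delays, over edges of $H$, using $K$-bit messages in which slot $j$ belongs to copy $j$. All of the following happens simultaneously for all copies.
\begin{itemize}
\item[B1] ($\Lambda+1$ rounds). In round $t+1$, $0\le t\le\Lambda$, the vertices with $a=t$ signal. By Lemma~\ref{lem:forest}(b), $u$ recognizes $a(u)=t$ as follows: it has not signaled yet, and $\Delta_u=t$ or a neighbor signaled in round $t$. If $\Delta_u>t$, its parent is the smallest-ID neighbor that signaled in round $t$.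
\item[B2] ($1$ round). Each vertex tells each neighbor in which copies that neighbor is its parent. Now Lemma~\ref{lem:trees} applies with $\kappa=K$, $h=\Lambda$ and labels $a(\cdot)$.
\item[B3] ($\Lambda+c_1L$ rounds). The roots broadcast their IDs.
\item[B4] ($c_1L$ rounds). In round $i$ every vertex $u$ sends bit $i$ of the ID of its root to all neighbors. Now it knows whether it is boundary.
\item[B5] ($\Lambda+1$ rounds). In round $a(u)+1$ vertex $u$ sends the bit saying whether it is shell, that is, boundary or child of a shell vertex; the bit of its parent was sent in round $a(u)$.
\item[B6] ($\Lambda+2L+2$ rounds). The roots learn the cell size and the number of shell vertices by Sum modulo $2^{L+1}$.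
\item[B7] ($\Lambda+1$ rounds). The roots broadcast whether the cell is good.
\end{itemize}
The sums in B6 are exact because $|V(H)|\le2^L$. The total number of rounds is
\[
\tau=5\Lambda+(2c_1+2)L+6=O(\lambda/\theta).
\]
The slots of different copies do not interact, so a $\tau$-round computation over edges of $H$ decides whether the copy-$1$ cell of $u$ is bad. Hence the following locality property.

\medskip
\noindent\textbf{(Loc)} \emph{Given $H$ and the IDs, whether the cell of $u$ in copy $1$ is bad is a function of the Stage-B random bits of the vertices in $B_H(u,\tau)$.}

\section{Centers and regions (Stage A)}\label{sec:regions}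

Let $A\subseteq V(G)$ be the set of alive vertices, $\Gamma=G[A]$ and $N=|A|\le 2^L$; each vertex knows which of its neighbors are alive. All communication is along edges of $\Gamma$, and fresh random bits are used. Put
\[
\rho=2\tau,\qquad\sigma=2^{15}\lambda,\qquad R=\text{the least power of two}\ \ge\max\{4\sigma/\theta,\,4\rho\}.
\]
Then $\rho,R=O(\lambda/\theta)$ and $R\ge\sigma$. Since $1/\theta\le8\tilde n\le2^{L+3}$, also $\log R=O(\lambda)$, so distances up to $2R$ fit into messages.

We want centers that are few near every vertex, so that each vertex can serve all of them. They should also include a random set of $\sigma$ vertices (all vertices if $N\le\sigma$), so that every set containing a constant fraction of the graph is hit except with probability exponentially small in $\lambda$. The $\sigma$ vertices of globally largest random rank would do, but nobody can identify them in the time available. The following local rule accepts all of them, and possibly others, while keeping the local number bounded.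

\begin{itemize}
\item[A1] ($4R+\sigma$ rounds). Each $v\in A$ draws a uniform $5\lambda$-bit rank and, independently, a uniform radius $r_v\in\{R+1,\dots,2R\}$. Its key is the pair (rank, ID), ordered lexicographically. Run the pipelining of Lemma~\ref{lem:keys} with $h=4R$. Vertex $v$ is a \emph{center} if it knows fewer than $\sigma$ keys larger than its own. Let $Z$ be the set of centers.
\end{itemize}

\begin{lemma}\label{lem:centers}
\begin{itemize}
\item[(a)] The set $\mathrm{Top}$ of the $\min\{\sigma,N\}$ vertices of $A$ with the largest keys is contained in $Z$.
\item[(b)] $|Z\cap B_\Gamma(u,2R)|\le\sigma$ for every $u\in A$.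
\end{itemize}
\end{lemma}

\begin{proof}
(a) For a vertex of $\mathrm{Top}$ fewer than $\sigma$ larger keys exist. (b) Let $v$ have the smallest key in $Z\cap B_\Gamma(u,2R)$, which we may assume nonempty. Any other member has a key $x$ larger than that of $v$ and lies in $B_\Gamma(v,4R)$. As a center, $v$ does not know $\sigma$ keys larger than $x$, so by Lemma~\ref{lem:keys} it knows $x$. Since $v$ knows fewer than $\sigma$ keys larger than its own, there are fewer than $\sigma$ other members.
\end{proof}

\begin{itemize}
\item[A2] ($2R+\sigma+2$ rounds). Run Lemma~\ref{lem:sources} with $h=2R$, which is possible by Lemma~\ref{lem:centers}(b). For $z\in Z$ let $T_z$ be the tree on $B_\Gamma(z,2R)$ in which the parent of $u\ne z$ is its smallest-ID neighbor $w$ with $d_\Gamma(w,z)=d_\Gamma(u,z)-1$. The slot of $T_z$ at $u$ is the position of $z$ in $\mathcal L_u$, which the neighbors of $u$ know as well. In one more round $u$ sends each neighbor $w$ a $\sigma$-bit vector marking the trees in which $w$ is its parent. Now Lemma~\ref{lem:trees} applies to $\{T_z\}$ with $\kappa=\sigma$, $h=2R$ and $\ell=d_\Gamma(\cdot,z)$.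
\end{itemize}

A center $z$ will carve out a ball of radius less than $r_z$, deleting the layer at distance exactly $r_z$. As in ball growing, this layer must be small compared with the volume around $z$. A random radius makes it so with probability at least $1/2$, and centers with large layers simply abstain.

\begin{itemize}
\item[A3] Call $v\in A$ \emph{lucky} if $|\{u:d_\Gamma(u,v)=r_v\}|\le2|B_\Gamma(v,2R)|/R$. Each center $z$ broadcasts $r_z$ in $T_z$, obtains both cardinalities by Sum modulo $2^{L+1}$ (exact, as $N\le2^L$), and broadcasts one bit saying whether it is lucky. Lucky centers are called \emph{active}.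
\item[A4] ($1$ round). Let $u\in A$. If no active $z$ has $d_\Gamma(u,z)\le r_z$, then $u$ is \emph{outer}, written $u\in O$. Otherwise let $z(u)$ be the largest-ID such $z$. If $d_\Gamma(u,z(u))=r_{z(u)}$, then $u\in D_1$ ($u$ is deleted); otherwise $u$ belongs to the \emph{region} $P_{z(u)}$. For a center $z$ that is not active, $P_z=\emptyset$. Vertices tell their neighbors whether they are in $D_1$. Let $H=\Gamma-D_1$.
\end{itemize}

\begin{lemma}\label{lem:regions}
Always:
\begin{itemize}
\item[(a)] each of the sets $O$ and $P_z$ is a union of connected components of $H$;
\item[(b)] $|D_1|\le\theta N/2$.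
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sets $O$ and $P_z$ partition $V(H)$. Let $u\in P_z$ and let $u'$ be adjacent to $u$ in $H$. Since $d_\Gamma(u,z)<r_z$, we have $d_\Gamma(u',z)\le r_z$. So $u'\notin O$, and as $u'\notin D_1$ it lies in some $P_{z'}$, where $\mathrm{ID}(z')\ge\mathrm{ID}(z)$. By symmetry $\mathrm{ID}(z)\ge\mathrm{ID}(z')$, so $z'=z$. Thus no edge of $H$ leaves a region, and then none leaves $O$.

(b) A vertex of $D_1$ lies in the layer at distance $r_z$ of some active $z$. By luckiness, double counting and Lemma~\ref{lem:centers}(b),
\[
|D_1|\le\sum_{z\text{ active}}\frac2R|B_\Gamma(z,2R)|\le\frac2R\sum_{u\in A}|Z\cap B_\Gamma(u,2R)|\le\frac{2\sigma N}R\le\frac{\theta N}2.\qedhere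
\]
\end{proof}

It remains to see that the regions swallow almost all of the dense parts. Call $u\in A$ \emph{dense} if $|B_\Gamma(u,\rho)|>N/(256\lambda)$, and \emph{sparse} otherwise. The radius $\rho=2\tau$ is the one within which outcomes of Stage B can be dependent. We cover the dense vertices by fewer than $256\lambda$ groups of small diameter. A single group may be too small to be hit reliably. But if the groups that are not hit contain many vertices in total, then their union is one of at most $2^{256\lambda}$ large sets, each of which is missed with probability at most about $e^{-256\lambda}$.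

\begin{lemma}\label{lem:dense}
Let $N\ge1$. With probability at least $1-2e^{-2\lambda}$, fewer than $\delta N$ dense vertices are outer.
\end{lemma}

\begin{proof}
\emph{Groups.} Let $W$ be a maximal set of dense vertices at pairwise $\Gamma$-distance greater than $2\rho$. Their $\rho$-balls are disjoint, so $|W|<256\lambda$. Assign each vertex within distance $2\rho$ of $W$ to a nearest $w\in W$, ties being broken by ID. This gives disjoint groups $Q_w$ that depend only on $\Gamma$ and the IDs, not on random choices in this phase. By maximality every dense vertex lies in a group. Any two vertices of a group are within distance $4\rho\le R$. Hence, if $Q_w$ contains an active center $z$, then $Q_w\cap O=\emptyset$, because $r_z>R$.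

\emph{Few vertices.} If $N\le\sigma$, all vertices are centers by Lemma~\ref{lem:centers}(a), and all are lucky, since layers at distance greater than $R\ge\sigma\ge N$ are empty. So $O=\emptyset$ and we are done. Let $N>\sigma$.

\emph{Ranks.} Let $F_1$ be the event that two ranks coincide. Then $\Pr[F_1]\le2^{2\lambda}2^{-5\lambda}=2^{-3\lambda}\le e^{-2\lambda}$. Conditioned on $\overline{F_1}$, the set $\mathrm{Top}$ is a uniform $\sigma$-subset of $A$ by symmetry.

\emph{Luck.} The layers at distances $R+1,\dots,2R$ from $v$ are disjoint subsets of $B_\Gamma(v,2R)$, so fewer than $R/2$ of them have more than $2|B_\Gamma(v,2R)|/R$ vertices. Thus each $v$ is lucky with probability at least $1/2$, independently over $v$ and of all ranks.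

\emph{A fixed set.} Fix $S\subseteq A$ with $|S|\ge\delta N$ and let $S'$ be its set of lucky vertices. By Hoeffding's inequality, $\Pr[|S'|<|S|/4]\le e^{-|S|/8}\le e^{-\delta\sigma/8}=e^{-256\lambda}$. If $|S'|\ge|S|/4\ge\delta N/4$, then, conditioned on $\overline{F_1}$ and on the radii,
\[
\Pr[\mathrm{Top}\cap S'=\emptyset]=\binom{N-|S'|}\sigma\Big/\binom N\sigma\le\Bigl(1-\frac{|S'|}N\Bigr)^\sigma\le e^{-\delta\sigma/4}=e^{-512\lambda}.
\]
So, conditioned on $\overline{F_1}$, with probability at least $1-2e^{-256\lambda}$ the set $S$ contains a lucky vertex of $\mathrm{Top}$.

\emph{Union bound.} Suppose that at least $\delta N$ dense vertices are outer, and let $S$ be the union of all groups without an active center. Every dense outer vertex lies in such a group, so $|S|\ge\delta N$. But $S$ contains no lucky vertex of $\mathrm{Top}\subseteq Z$, as this would be an active center. There are at most $2^{256\lambda}$ unions of groups. Hence, given $\overline{F_1}$, this happens with probability at most $2^{256\lambda}\cdot2e^{-256\lambda}\le2e^{-76\lambda}\le e^{-2\lambda}$, using $1-\ln2>0.3$. Adding $\Pr[F_1]$ proves the lemma.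
\end{proof}

\section{Selection, decisions, and the phase lemma}\label{sec:phase}

After Stage A, Stage B is run on $H=\Gamma-D_1$ with $K=s^2$ copies, where
\[
s=\lceil\sqrt{512\lambda}\,\rceil,\qquad K=s^2\in[512\lambda,600\lambda],\qquad\mu=2^{12}\lambda,\qquad b=\lceil\log(4\mu s+1)\rceil .
\]
(The upper bound on $K$ holds since $2\sqrt{512\lambda}+1\le88\lambda$ for $\lambda\ge8$.) For a center $z$ let $n_z=|P_z|$, let $U_j^z\subseteq P_z$ be the set of vertices of $P_z$ whose copy-$j$ cell is bad, and $y_j^z=|U_j^z|$.

\subsection{Stage C: each region selects a copy}

The center $z$ should find a $j$ with $y_j^z$ small. Collecting all $K$ counts exactly would mean $\Theta(\lambda)$ numbers of up to $L+1$ bits through a tree that carries one bit per round, which takes too long when $\theta$ is constant. Two savings bring the part of the running time that is due to the counts down to $O(\lambda)$ rounds. Counting only in a random sample of size $O(\lambda)$ reduces each number to $b=O(\log\lambda)$ bits. Choosing first one of $s$ groups of $s$ copies and then a copy in that group reduces $K=s^2$ numbers to $2s$. The total is $2sb=O(\sqrt\lambda\log\lambda)=O(\lambda)$ bits.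

Split $\{1,\dots,K\}$ into groups $J_1,\dots,J_s$ of size $s$. All steps use the trees $T_z$ in $\Gamma$, which contain $P_z$; vertices that do not contribute to a sum hold $0$ and act as relays.
\begin{itemize}
\item[C0] Each center learns $n_z$ by Sum modulo $2^{L+1}$ and broadcasts the least integer $k_z\ge0$ with $n_z2^{-k_z}\le2\mu$. Put $\pi_z=2^{-k_z}$. Then
\[
\text{either}\quad\pi_z=1\text{ and }n_z\le2\mu,\qquad\text{or}\quad\mu<\pi_zn_z\le2\mu .
\]
Each $u\in P_z$ joins the sample $S_z$ independently with probability $\pi_z$, using fresh random bits. Let $\hat y_j^z=|U_j^z\cap S_z|$ and $\Sigma_i^z=\sum_{j\in J_i}\hat y_j^z$.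
\item[C1] By Sum of $s$ numbers modulo $2^b$, $z$ obtains $\Sigma_i^z\bmod2^b$ for $i=1,\dots,s$. It broadcasts an index $i^*$ minimizing the obtained value.
\item[C2] By Sum, $z$ obtains $\hat y_j^z\bmod2^b$ for $j\in J_{i^*}$. It broadcasts an index $j_z\in J_{i^*}$ minimizing the obtained value.
\end{itemize}

\begin{lemma}\label{lem:select}
Condition on Stage A, and let $N\geq 1$. With probability at least $1-2e^{-2\lambda}$, $y^z_{j_z}\le4\delta n_z$ for every center $z$.
\end{lemma}

\begin{proof}
Only the at most $N\le2^L\le e^\lambda$ centers with $n_z\ge1$ matter. The sets $H$, $P_z$ and the rates $\pi_z$ are fixed.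

\emph{Averages.} Let $F_4$ be the event that $\frac1K\sum_jy_j^z>2\delta n_z$ for some $z$ with $n_z\ge 1$. For fixed $z$ the variables $y_j^z/n_z\in[0,1]$ are independent over $j$, since copy $j$ depends only on its own delays. Their means are at most $\delta$ by Lemma~\ref{lem:bad}, applied to $P=P_z$, which is a union of components of $H$ by Lemma~\ref{lem:regions}(a). By Hoeffding's inequality $\Pr[F_4]\le e^\lambda e^{-2\delta^2K}\le e^\lambda e^{-4\lambda}\le e^{-2\lambda}$.

\emph{Samples.} Let $F_5$ be the event that $\bigl||U\cap S_z|-\pi_z|U|\bigr|>\delta\pi_zn_z$ for some $z$ with $n_z\ge1$ and some $U\in\{P_z,U_1^z,\dots,U_K^z\}$. Condition also on Stage B. If $\pi_z=1$, the deviation is $0$. Otherwise $m=\pi_zn_z>\mu$, and Bernstein's inequality with $\nu=\pi_z|U|\le m$ and $t=\delta m$ bounds the probability for given $z,U$ by $2e^{-\delta^2m/3}\le2e^{-\mu/768}=2e^{-16\lambda/3}$. There are at most $K+1\le601\lambda$ choices of $U$, so $\Pr[F_5]\le e^\lambda\cdot601\lambda\cdot2e^{-16\lambda/3}=1202\lambda e^{-13\lambda/3}\le e^{-2\lambda}$, since $1202\lambda\le e^{7\lambda/3}$ for $\lambda\ge8$.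

\emph{Conclusion.} Suppose neither $F_4$ nor $F_5$ occurs, and let $n_z\ge1$. Then $|S_z|\le(1+\delta)2\mu\le4\mu$, so all sums in C1 and C2 are at most $4\mu s<2^b$ and are obtained exactly. A minimum is at most an average, so, applying this in both stages,
\[
\hat y^z_{j_z}\le\frac{\Sigma^z_{i^*}}s\le\frac1K\sum_j\hat y_j^z\le\pi_z\cdot\frac1K\sum_jy_j^z+\delta\pi_zn_z\le3\delta\pi_zn_z .
\]
Finally $\pi_zy^z_{j_z}\le\hat y^z_{j_z}+\delta\pi_zn_z\le4\delta\pi_zn_z$, and we divide by $\pi_z$.
\end{proof}

Set $j(u)=j_z$ for $u\in P_z$ and $j(u)=1$ for $u\in O$. By Lemma~\ref{lem:regions}(a), $j(\cdot)$ is constant on components of $H$. So the \emph{chosen cells}, that is, the cells of copy $j(u)$ containing $u$, for $u\in V(H)$, partition $V(H)$. For outer vertices nothing is selected, and we rely on concentration.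

\begin{lemma}\label{lem:sparse}
Condition on Stage A, and let $N\geq 1$. With probability at least $1-e^{-2\lambda}$, at most $\delta|O|+\delta N$ sparse vertices of $O$ lie in bad cells of copy $1$.
\end{lemma}

\begin{proof}
Let $I$ be the set of sparse outer vertices; we may assume $I\ne\emptyset$. For $u\in I$ let $Z_u$ indicate that the copy-$1$ cell of $u$ is bad. By Lemma~\ref{lem:bad} with $P=O$, $\sum_{u\in I}\mathbb EZ_u\le\delta|O|$. Join distinct $u,u'\in I$ if $d_H(u,u')\le\rho=2\tau$. Since $d_\Gamma\le d_H$, the closed neighborhood of $u$ in this auxiliary graph has at most $|B_\Gamma(u,\rho)|\le N/(256\lambda)$ vertices, so greedy coloring uses $\chi\le N/(256\lambda)$ colors. Within a color class the balls $B_H(u,\tau)$ are pairwise disjoint, so by (Loc) the $Z_u$ are independent. Lemma~\ref{lem:dep} with $t=\delta N$ and $|I|\le N$ bounds the failure probability by $\exp(-2\delta^2N^2/(\chi|I|))\le\exp(-2\delta^2\cdot256\lambda)=e^{-2\lambda}$.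
\end{proof}

\subsection{Stage D: decisions}

Vertices of $D_1$ are deleted. For $u\in V(H)$, if its chosen cell is bad, $u$ stays alive, $u\in A'$. If the cell is good and $u$ is shell in copy $j(u)$, then $u$ is deleted, $u\in D_2$. If the cell is good and $u$ is core, $u$ outputs the ID of the root of its cell as its label. In one round vertices tell their neighbors whether they stay alive.

\begin{lemma}[phase lemma]\label{lem:phase}
A phase uses $O(\lambda/\theta)$ rounds and $O(\lambda)$-bit messages. Always:
\begin{itemize}
\item[(a)] each new cluster $Q$ (the nonempty core of a good chosen cell) contains the vertex whose ID is its label, and $G[Q]$ has a spanning tree of depth at most $\Lambda$;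
\item[(b)] every $\Gamma$-neighbor of a vertex of $Q$ lies in $Q\cup D_1\cup D_2$;
\item[(c)] $|D_1\cup D_2|\le\theta N$.
\end{itemize}
Moreover:
\begin{itemize}
\item[(d)] $\Pr[|A'|>N/2]\le5e^{-2\lambda}$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Complexity.} A1 takes $4R+\sigma$ rounds with keys of $5\lambda+c_1L$ bits. A2 takes $2R+\sigma+2$ rounds with messages of $O(\log R)+c_1L=O(\lambda)$ bits, or $\sigma$ bits. A3 and Stage C consist of $O(1)$ calls of Lemma~\ref{lem:trees} with $\sigma$-bit messages and $h=2R$. The strings moved have $O(\lambda)$ bits: $O(\log R)$ for a radius, $2(L+1)$ for the cardinalities in A3, $L+1$ in C0, $sb$ in C1 and C2, and at most $O(\lambda)$ for the other broadcasts. Stage B takes $\tau$ rounds with $K$-bit messages. A4 and Stage D take one round each. Since $R,\tau=O(\lambda/\theta)$ and $\sigma,K=O(\lambda)$, the bounds follow.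

(a) was noted when the core was defined.

(b) Let $u\in Q$ and let $w\notin D_1$ be a $\Gamma$-neighbor of $u$. Then $w$ is an $H$-neighbor of $u$, so $j(w)=j(u)$. Since $u$ is not boundary, $w$ lies in the same good chosen cell. If $w$ is core, then $w\in Q$; if it is shell, then $w\in D_2$.

(c) Chosen cells are disjoint and a good cell $C$ has at most $\theta|C|/2$ shell vertices, so $|D_2|\le\theta N/2$. Add Lemma~\ref{lem:regions}(b).

(d) The case $N=0$ is trivial. Otherwise, with probability at least $1-5e^{-2\lambda}$, the conclusions of Lemmas~\ref{lem:dense}, \ref{lem:select} and~\ref{lem:sparse} all hold. Adding up the regions, the dense outer vertices and the sparse outer vertices,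
\[
|A'|\le4\delta(N-|O|)+\delta N+\bigl(\delta|O|+\delta N\bigr)\le6\delta N=\tfrac38N\le\tfrac12N.\qedhere
\]
\end{proof}

Statements (a)--(c) hold for all outcomes of the random choices. If sums in Stage C overflow modulo $2^b$, the worst consequence is that a poor copy is selected and too many vertices stay alive.

\section{Proof of the upper bounds}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Case $\epsilon<1/\tilde n$.} Flood the minimum ID for $\tilde n<1/\epsilon$ rounds and let every vertex output the minimum ID of its component. Then $U=\emptyset$, and the clusters are the components, of diameter at most $n-1<1/\epsilon$.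

\emph{Case $\epsilon\ge1/\tilde n$.} Let $\epsilon'=2^{-t}$ be the largest power of two with $\epsilon'\le\epsilon/4$. Then $\epsilon'>\epsilon/8\ge1/(8\tilde n)$, so $2^t<8\tilde n\le2^{L+3}$ and $t\le L+3\le\lambda+3$. Put $A_0=V(G)$. For $i=0,\dots,t-1$ run a phase on $A_i$ with
\[
\theta_i=\epsilon'2^{\lfloor i/2\rfloor}\in[\epsilon',\sqrt{\epsilon'}\,]
\]
and let $A_{i+1}$ be the set $A'$ of vertices that stay alive. The parameter $\theta_i$ is admissible: it is a power of two with $1/(8\tilde n)\le\theta_i\le1$. All deleted vertices and all vertices of $A_t$ output ``unclustered''.

\emph{Rounds.} By Lemma~\ref{lem:phase} the total is $\sum_iO(\lambda/\theta_i)\le O(\lambda/\epsilon')\cdot2\sum_{k\ge0}2^{-k}=O(\lambda/\epsilon)$.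

\emph{Structure (always).} Each vertex belongs to at most one of the cores that are output, and each core contains the vertex whose ID is its label. So distinct cores have distinct labels, and the clusters are exactly the cores. By Lemma~\ref{lem:phase}(a) the strong diameter of a cluster created in phase $i$ is at most twice the value of $\Lambda$ in that phase, that is, at most $512(L+4)/\theta_i\le512(L+4)/\epsilon'\le4096(L+4)/\epsilon$. Let $Q\ne Q'$ be clusters created in phases $i\le i'$. Then $Q,Q'\subseteq A_i$, so an edge between them would be an edge of $G[A_i]$. By Lemma~\ref{lem:phase}(b) its endpoint in $Q'$ would lie in $Q$ or be deleted in phase $i$, which is impossible.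

\emph{Unclustered vertices.} Each phase uses fresh random bits, so Lemma~\ref{lem:phase}(d) holds conditionally on the earlier phases. Hence, with probability at least $1-5(\lambda+3)e^{-2\lambda}\ge1-e^{-\lambda}$ (using $5(\lambda+3)\le e^\lambda$ for $\lambda\ge8$), we have $|A_i|\le2^{-i}n$ for all $i\le t$. Then, by Lemma~\ref{lem:phase}(c) and grouping the indices $i=2k$ and $i=2k+1$,
\[
|U|\le\sum_{i<t}\theta_i2^{-i}n+2^{-t}n\le\epsilon'n\sum_{k\ge0}2^k\bigl(2^{-2k}+2^{-2k-1}\bigr)+\epsilon'n=3\epsilon'n+\epsilon'n\le\epsilon n.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:congest}]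
If $\tilde n=1$, then $n=1$, and the vertex outputs its ID in $0$ rounds; conversely $n=1$ forces $\tilde n=1$. Otherwise $n\ge2$, and we apply Theorem~\ref{thm:main} with $\lambda=\max\{8,\lceil c\rceil L\}=O(\log n)$. Then $e^{-\lambda}\le2^{-cL}\le n^{-c}$. Messages have $O(\log n)$ bits, the number of rounds is $O(\log n/\epsilon)$, and $L+4\le c_0\log n+5\le(c_0+5)\log n$. If the model fixes the bandwidth to $b_0\log n$ bits, and to at least one bit, split each message into $O(1)$ pieces of $\max\{1,\lfloor b_0L/(2c_0)\rfloor\}$ bits. Since $L\le2c_0\log n$, a piece fits into a message, and only $\alpha$ changes (it then depends also on the model constant $b_0$).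
\end{proof}

\begin{remark}
The same splitting, now into $O(\lambda/L)$ pieces, shows that failure probability $e^{-\lambda}$ costs $O(\lambda^2/(\epsilon\log n))$ rounds in $\mathsf{CONGEST}$. In $\mathsf{LOCAL}$ no splitting is needed and it costs $O(\lambda/\epsilon)$ rounds.
\end{remark}

In particular, the $\log^3(1/\epsilon)$ factor in the known $\mathsf{LOCAL}$ bound is removed, while weak diameter is strengthened to strong diameter. The numerical constants are not claimed to be sharp.

\section{Lower bounds}\label{sec:lower}

On a path, deleting at most $\epsilon n$ vertices leaves a piece with at least $(1-\epsilon)n/(\epsilon n+1)$ vertices, so diameter of order $1/\epsilon$ is unavoidable when $1/n\le\epsilon\le1/26$. The logarithmic factor comes from cycles. We subdivide a nearly cubic graph of logarithmic girth so that each edge becomes a path of length of order $1/\epsilon$. Deleting $\epsilon n$ vertices cannot hit all cycles, and every cycle is long.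

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Let $m=\lceil12\epsilon n\rceil$ and $g=\lfloor\log(m/6)\rfloor$. The hypotheses give $m\le13\epsilon n\le n/2$, from $\epsilon n\ge1$ and $\epsilon\le1/26$, and $g\ge\lfloor\log(2\epsilon n)\rfloor>\log(\epsilon n)\ge3$.

\emph{A nearly cubic graph.} Let $F$ be an edge-maximal graph on $m$ vertices with maximum degree at most $3$ and no cycle of length less than $g$. Suppose two vertices of degree at most $2$ were at distance at least $g-1\ge2$ (possibly infinite). Joining them would keep all degrees at most $3$ and create only cycles of length at least $g$, contradicting maximality. So all vertices of degree at most $2$ lie within distance $g-2$ of any one of them, and there are at most $1+2+\dots+2^{g-2}<2^g\le m/6$ of them. Hence $e=|E(F)|\ge\frac12\cdot3\cdot\frac{5m}6=\frac{5m}4$, and $e\le\frac{3m}2$.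

\emph{Subdivision.} Let $k=1+\bigl\lfloor\frac{n-m}{3m/2}\bigr\rfloor\ge\frac{n/2}{(3/2)\cdot13\epsilon n}=\frac1{39\epsilon}$. Replace every edge of $F$ by a path of length $k$. This uses $m+(k-1)e\le n$ vertices; add isolated vertices to obtain $G_0$ with exactly $n$ vertices. Every cycle of $G_0$ has length at least $gk$.

\emph{A surviving cycle.} Take an $(\epsilon,D)$ decomposition of $G_0$ with weak diameter, so $|U|\le\epsilon n\le m/12$. Each vertex lies on at most $3$ of the $e$ paths (endpoints included), so at least $\frac{5m}4-\frac{3m}{12}=m$ paths avoid $U$. The corresponding edges of $F$, at least $m$ of them on $m$ vertices, contain a cycle. So $G_0-U$ contains a cycle. By (i) it lies in one cluster, and hence in a ball $B_{G_0}(x,D)$ with $x$ in that cluster. A breadth-first search tree of this ball, rooted at $x$, has depth at most $D$. Some edge of the cycle is not in this tree, and this edge closes a cycle of length at most $2D+1$ in $G_0$. Thus $2D+1\ge gk\ge\frac{\log(\epsilon n)}{39\epsilon}$.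
\end{proof}

For part (b) we show that a $T$-round algorithm cannot safely give the same label to vertices at distance at least $2T+3$, because it cannot see whether they are connected. Its clusters in $G_0$ then have small weak diameter, and (a) applies. This uses the assumption of finite weak diameter; without it, giving all vertices the same label would satisfy (i) and (iii) in $0$ rounds.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
We may take $T$ to be an integer, since rounding it down keeps the hypothesis. Fix an assignment of IDs and let $u,v$ satisfy $d_{G_0}(u,v)\ge2T+3$ (possibly infinite). Let $G'$ be obtained from $G_0$ by deleting all edges between $B_{G_0}(u,T+1)$ and its complement, with the same vertices and IDs. The endpoints of deleted edges are at distance $T+1$ or $T+2$ from $u$, hence at distance at least $T+1$ from both $u$ and $v$. So every vertex within distance $T$ of $u$ or of $v$ keeps all its incident edges, and we let it keep their port numbers (its local names for these edges).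

Couple the executions on $G_0$ and $G'$ by using identical random bits. By induction on $r=0,\dots,T$, every vertex within distance $T-r$ of $u$ or of $v$ has the same state after $r$ rounds in both executions: for $r\ge1$, the vertex and all its neighbors are within distance $T-r+1$, so they had the same states one round earlier and the neighbors send it the same messages. Hence $u$ and $v$ produce the same outputs in both executions. In $G'$ they lie in different components, so a common label would give a cluster of infinite weak diameter. Thus they share a label with probability at most $n^{-2}$ in $G'$, and the same holds in $G_0$.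

By a union bound, with probability at least $1-\bigl(\binom n2+1\bigr)n^{-2}>0$, the output on $G_0$ satisfies (i) and (iii) and no two vertices at distance at least $2T+3$ share a label. Such an output is an $(\epsilon,2T+2)$ decomposition with weak diameter. By (a), $2T+2\ge\frac{\log(\epsilon n)}{78\epsilon}-\frac12$, which is the claimed bound.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL23}
Yi-Jun Chang, Zeyong Li,
\emph{The Complexity of Distributed Approximation of Packing and Covering Integer Linear Programs},
arXiv:2305.01324 (2023).

\bibitem{Hoeffding}
Hoeffding (1963).

\bibitem{Janson}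
Janson (2004).

\bibitem{LenzenPeleg}
Lenzen and Peleg, PODC 2013.

\end{thebibliography}
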